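
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{conjecture}[theorem]{Conjecture}


\title{Two out-edges suffice: percolation in directed\\ $k$-neighbor graphs on $\mathbb Z^d$}

\begin{abstract}
In the directed $k$-neighbor graph on $\mathbb Z^d$ every vertex independently opens directed edges to a uniformly chosen set of $k$ of its $2d$ nearest neighbors. Let $\theta^{\rm D}(k,d)$ be the probability that infinitely many vertices can be reached from the origin. We prove that $\theta^{\rm D}(2,d)>0$ for every $d\ge 2$. This confirms the conjecture that $\theta^{\rm D}(k,d)>0$ implies $\theta^{\rm D}(k,d+1)>0$. It also shows that $\theta^{\rm D}(k,d)$ vanishes exactly for $k=1$, lies strictly between $0$ and $1$ exactly for $2\le k\le d$, and equals $1$ exactly for $k\ge d+1$. Moreover $\theta^{\rm D}(2,d)\to1$ as $d\to\infty$. For $d\ge3$ the proof projects the graph to the plane and compares it with supercritical bond percolation; for $d=2$,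 where the comparison is exactly critical, it uses a differential inequality based on a local modification.
\end{abstract}

\section{The question and the results}

Let $d\ge1$ and $1\le k\le 2d$. Each vertex of $\mathbb Z^d$ independently chooses, uniformly at random, a set of $k$ of its $2d$ nearest neighbors, and we open a directed edge from the vertex to each chosen neighbor. The resulting random directed graph is the \emph{directed $k$-neighbor graph} ($k$-DnG). Write $o$ for the origin and $o\rightsquigarrow\infty$ for the event that infinitely many vertices can be reached from $o$ along open edges followed in their direction. Out-degrees are finite, so by K\"onig's lemma this is the event that an infinite self-avoiding open path starts at $o$. Put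
\[
\theta^{\rm D}(k,d)=\mathbb P\big(o\rightsquigarrow\infty\text{ in the $k$-DnG on }\mathbb Z^d\big).
\]
Three facts are known; their proofs are short enough to include.

\begin{proposition}\label{prop:known}
{\rm(a)} $\theta^{\rm D}(k,d)$ is non-decreasing in $k$. {\rm(b)} $\theta^{\rm D}(1,d)=0$ for all $d\ge1$. {\rm(c)} $\theta^{\rm D}(k,d)=1$ for $d+1\le k\le 2d$.
\end{proposition}

\begin{proof}
(a) Deleting a uniformly chosen element from a uniform $(k+1)$-set leaves a uniform $k$-set. Doing this independently at every vertex couples the $k$-DnG with the $(k+1)$-DnG as a subgraph.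

(b) Follow the unique open path from $o$. Each time it enters a new vertex, with probability $\frac1{2d}$, independently of the past, the edge of that vertex points back to the vertex just left, and from then on the path alternates between two vertices. So almost surely the path does not enter infinitely many new vertices.

(c) Suppose the set $C$ of vertices reachable from $o$ is finite, and let $x$ be its lexicographically largest element. No $x+e_i$ lies in $C$, so $x$ has at most $d$ neighbors in $C$. But all $k\ge d+1$ chosen neighbors of $x$ lie in $C$, a contradiction.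
\end{proof}

The following conjecture is posed in \cite{JKLT}.

\begin{conjecture}\label{conj}
Let $d\ge1$ and $1\le k\le 2d$. If $\theta^{\rm D}(k,d)>0$, then $\theta^{\rm D}(k,d+1)>0$.
\end{conjecture}

Raising the dimension at fixed $k$ has two opposite effects. The probability that a given directed edge is open drops from $\frac{k}{2d}$ to $\frac{k}{2d+2}$, and the $k$-DnG on $\mathbb Z^d$ does not sit inside the one on $\mathbb Z^{d+1}$, so there is no obvious coupling. On the other hand there is more room: paths from $o$ collide less often, and for $k\ge2$ the set reachable from $o$ looks more and more like a tree in which every vertex has $k$ children. The second effect should win, and it does.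

\begin{theorem}\label{thm:main}
$\theta^{\rm D}(2,d)>0$ for all $d\ge2$.
\end{theorem}

\begin{corollary}\label{cor:conj}
Conjecture~\ref{conj} is true.
\end{corollary}

\begin{proof}
If $\theta^{\rm D}(k,d)>0$, then $k\ge2$ by Proposition~\ref{prop:known}(b). Since $d+1\ge2$ and $2\le k\le 2(d+1)$, Proposition~\ref{prop:known}(a) and Theorem~\ref{thm:main} give $\theta^{\rm D}(k,d+1)\ge\theta^{\rm D}(2,d+1)>0$.
\end{proof}

The first instance already contains the critical difficulty. We have $\theta^{\rm D}(2,1)=1$, so the conjecture requires $\theta^{\rm D}(2,2)>0$; and in the $2$-DnG on $\mathbb Z^2$ each directed edge is open with probability $\frac12$, the critical value of bond percolation on $\mathbb Z^2$.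

\begin{theorem}\label{thm:class}
Let $d\ge1$ and $1\le k\le 2d$. Then $\theta^{\rm D}(k,d)=0$ if and only if $k=1$; $0<\theta^{\rm D}(k,d)<1$ if and only if $2\le k\le d$; and $\theta^{\rm D}(k,d)=1$ if and only if $k\ge d+1$.
\end{theorem}

\begin{theorem}\label{thm:limit}
$\displaystyle\lim_{d\to\infty}\ \min_{2\le k\le 2d}\theta^{\rm D}(k,d)=1$.
\end{theorem}

We use two known facts about bond percolation on $\mathbb Z^2$, in which every undirected edge is open independently with probability $p$; let $\theta_{\rm bond}(p)$ be the probability that the cluster of $o$ is infinite. Kesten's theorem \cite{Kesten} says that the critical value is $\frac12$, so $\theta_{\rm bond}(p)>0$ for $p>\frac12$. Peierls' argument gives $\theta_{\rm bond}(p)\to1$ as $p\to1$: if the cluster of $o$ is finite, some dual circuit around $o$ crosses only closed edges, and since there are at most $\ell3^\ell$ dual circuits of length $\ell$ around $o$, this has probability at most $\sum_{\ell\ge4}\ell(3(1-p))^\ell\to0$.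

Section~\ref{sec:tools} gives the tools for comparing the $k$-DnG with bond percolation in the plane. Section~\ref{sec:three} proves Theorem~\ref{thm:main} for $d\ge3$, where projection to the plane leaves enough slack for a direct comparison. Section~\ref{sec:two} treats $d=2$, where there is no slack and some has to be created. Section~\ref{sec:more} proves Theorems~\ref{thm:class} and~\ref{thm:limit}.

\section{Out-set models: comparison and projection}\label{sec:tools}

Projecting the $k$-DnG produces graphs in which the random set of out-directions at a vertex has some other law, so we allow general laws from the start. Let $U_d=\{\pm e_1,\dots,\pm e_d\}$. For a probability law $\mu$ on the subsets of $U_d$, the \emph{$\mu$-model} has i.i.d.\ out-sets $S_x\sim\mu$, $x\in\mathbb Z^d$, and open edges $x\to x+s$ for $s\in S_x$. Put $\theta(\mu)=\mathbb P(o\rightsquigarrow\infty)$ and define the \emph{avoidance function}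
\[
\hat\mu(A)=\mu(S\cap A=\emptyset),\qquad A\subset U_d .
\]
Let $\pi_p$ be the law that includes each direction independently with probability $p$, so that $\hat\pi_p(A)=(1-p)^{|A|}$.

Let $B_n=\{\|x\|_\infty\le n\}$ and $\partial B_n=\{\|x\|_\infty=n\}$. When we work in $B_n$ we keep only the out-sets $S_u$ with $u\in B_{n-1}$; vertices of $\partial B_n$ get no out-edges. Paths may have length zero. Let $\{o\to\partial B_n\}$ be the event that an open path in $B_n$ leads from $o$ to $\partial B_n$. An infinite set of vertices reachable from $o$ forces this event for every $n$, and conversely, so $\theta(\mu)=\lim_n\mathbb P(o\to\partial B_n)$.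

\subsection*{Pivotal vertices and Kuulasmaa's comparison}

For $u\in B_{n-1}$ let ${\rm Piv}_u$ be the event that $u$ can be reached from $o$ in $B_n$ and no open path in $B_n$ from $o$ to $\partial B_n$ avoids $u$. (Thus ${\rm Piv}_o$ always holds.) Let $A_u$ be the set of $s\in U_d$ for which an open path in $B_n$ from $u+s$ to $\partial B_n$ avoids $u$. Neither ${\rm Piv}_u$ nor $A_u$ depends on $S_u$.

\begin{lemma}\label{lem:piv}
On ${\rm Piv}_u$, the event $o\to\partial B_n$ occurs if and only if $S_u\cap A_u\ne\emptyset$. Off ${\rm Piv}_u$, the occurrence of $o\to\partial B_n$ does not depend on $S_u$.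
\end{lemma}

\begin{proof}
On ${\rm Piv}_u$ every open path from $o$ to $\partial B_n$ visits $u$, and its step after the last visit lies in $S_u\cap A_u$. Conversely, if $s\in S_u\cap A_u$, concatenate a path from $o$ to $u$, the step $s$, and a path from $u+s$ to $\partial B_n$. Off ${\rm Piv}_u$, either some open path from $o$ to $\partial B_n$ avoids $u$, whatever $S_u$ is, or there is no such path and $u$ is not reached, so that $o\to\partial B_n$ fails whatever $S_u$ is.
\end{proof}

So the correlations inside an out-set matter only through the avoidance function.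

\begin{lemma}[Kuulasmaa's comparison \cite{Kuulasmaa}]\label{lem:comp}
Let the out-sets $S_u$, $u\in B_{n-1}$, be independent with laws $\mu_u$, respectively $\nu_u$. If $\hat\mu_u(A)\le\hat\nu_u(A)$ for all $u$ and $A$, then $\mathbb P_\mu(o\to\partial B_n)\ge\mathbb P_\nu(o\to\partial B_n)$. In particular, $\hat\mu\le\hat\nu$ implies $\theta(\mu)\ge\theta(\nu)$.
\end{lemma}

\begin{proof}
Replace the laws $\nu_u$ by $\mu_u$ one vertex at a time. By Lemma~\ref{lem:piv}, conditionally on the other out-sets the probability of $o\to\partial B_n$ changes from $1-\hat\nu_u(A_u)$ to $1-\hat\mu_u(A_u)$ on ${\rm Piv}_u$ and does not change off ${\rm Piv}_u$. For the last statement let $n\to\infty$.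
\end{proof}

\begin{lemma}\label{lem:bond}
On $\mathbb Z^2$, $\theta(\pi_p)=\theta_{\rm bond}(p)$.
\end{lemma}

\begin{proof}
Explore the set reachable from $o$ breadth-first, querying a directed edge $x\to y$ only if $x$ has been reached and $y$ has not. After the query $x$ stays reached, so $y\to x$ is never queried: each undirected edge is queried at most once, and each answer is positive with probability $p$ independently of the past. This is also the law of the exploration of the undirected bond percolation cluster of $o$.
\end{proof}

\subsection*{Projection}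

The next lemma collapses a fiber of a lattice map to a single vertex. The collapsed vertex inherits the exits of \emph{all} the fiber vertices that can be reached without leaving the fiber, and this is where a projection can gain.

\begin{lemma}[Projection]\label{lem:proj}
Let $\varphi:\mathbb Z^d\to\mathbb Z^e$ be a homomorphism with $\varphi(U_d)\subset U_e\cup\{0\}$. In the $\mu$-model let $C^\varphi(x)$ be the set of vertices reachable from $x$ by open paths inside $x+\ker\varphi$, let
\[
T(x)=\varphi\Big(\bigcup_{y\in C^\varphi(x)}S_y\Big)\setminus\{0\}\subset U_e ,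
\]
and let $\tau$ be the law of $T(x)$, which does not depend on $x$. Then $\theta(\mu)\ge\theta(\tau)$.
\end{lemma}

\begin{proof}
We explore in $\mathbb Z^e$ and keep, for each discovered $v$, a representative $x_v\in\varphi^{-1}(v)$ reachable from $o$. Start with $v=0$ and $x_0=o$. At each step take the earliest discovered unprocessed $v$ and reveal all out-sets in the fiber $\varphi^{-1}(v)$. For each $s\in T(x_v)$ with $v+s$ undiscovered, some vertex of $\varphi^{-1}(v+s)$ is reachable from $x_v$ by a path inside $\varphi^{-1}(v)$ followed by one step; declare the first such vertex, in a fixed enumeration of $\mathbb Z^d$, to be $x_{v+s}$.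

When $v$ is processed, $x_v$ is a function of the out-sets in the fibers revealed before, and the fiber over $v$ is not among them. Since distinct vertices have independent out-sets, $T(x_v)$ has law $\tau$ independently of the past. So the set of discovered vertices has the law of the set reachable from $0$ in the $\tau$-model. If it is infinite, the infinitely many distinct vertices $x_v$ are reachable from $o$.
\end{proof}

\begin{corollary}\label{cor:crit}
If a law $\tau$ on subsets of $U_2$ satisfies $\hat\tau(A)<2^{-|A|}$ for every nonempty $A\subset U_2$, then $\theta(\tau)>0$.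
\end{corollary}

\begin{proof}
There are finitely many sets $A$, so some $p>\frac12$ satisfies $\hat\tau(A)\le(1-p)^{|A|}=\hat\pi_p(A)$ for all $A$. By Lemmas~\ref{lem:comp} and~\ref{lem:bond}, $\theta(\tau)\ge\theta(\pi_p)=\theta_{\rm bond}(p)>0$.
\end{proof}

\section{Dimension at least three}\label{sec:three}

Which projection to the plane should we use? Folding alone is not enough. If $d$ is even and we send half of the $e_i$ to $e_1$ and half to $e_2$, no direction is sent to $0$, and a given direction of the plane is avoided with probability $\binom{3d/2}{2}/\binom{2d}{2}=\frac34\cdot\frac{3d-2}{4d-2}$, which exceeds $\frac12$ for $d>2$. The two chosen directions may now coincide in the plane, and that loss is fatal for Corollary~\ref{cor:crit}. So we keep a third coordinate to be collapsed: the paths that move along it visit several vertices of a column, and each of them has its own chances to exit horizontally.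

\subsection*{Collapsing columns}

Let $\sigma$ be a law on subsets of $U_3$, write $U=e_3$ and $D=-e_3$, and suppose that for $A\subset U_2$ and $W\subset\{U,D\}$ the value $\hat\sigma(A\cup W)$ depends only on $|A|$ and $|W|$. For $|A|=a\in\{1,2,3,4\}$ put
\[
X=\hat\sigma(A),\qquad Y=\hat\sigma(A\cup\{U\})=\hat\sigma(A\cup\{D\}),\qquad Z=\hat\sigma(A\cup\{U,D\}),
\]
and assume $X<1$. Apply Lemma~\ref{lem:proj} to the map $\mathbb Z^3\to\mathbb Z^2$ that drops the third coordinate, and let $\tau$ be the projected law. Then $\hat\tau(A)$ is the probability that no vertex reached from height $0$ within its column chooses a direction in $A$.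

Inside a column, height $j>0$ is reached from height $0$ if and only if all vertices at heights $0,\dots,j-1$ choose $U$; similarly downward with $D$. Start at height $1$ and go up as long as $U$ is chosen, and let $f$ be the probability that no vertex visited on the way chooses a direction in $A$. With probability $Y$ the first vertex avoids $A\cup\{U\}$ and we stop; with probability $X-Y$ it avoids $A$ but chooses $U$, and we start afresh one level up. So $f=Y+(X-Y)f$, that is,
\begin{equation}\label{eq:f}
f=\frac{Y}{1-X+Y}.
\end{equation}
The probability that the vertex at height $0$ avoids $A$ and chooses neither $U$ nor $D$ is $Z$; that it avoids $A$ and chooses $U$ but not $D$ is $Y-Z$, and the same holds with $U$ and $D$ exchanged; that it avoids $A$ and chooses both is $X-2Y+Z$. The excursions up and down use disjoint sets of vertices. Hence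
\begin{equation}\label{eq:q}
q_a:=\hat\tau(A)=Z+2(Y-Z)f+(X-2Y+Z)f^2 .
\end{equation}
The coefficients are nonnegative, so the right side is non-decreasing in $f$. By Corollary~\ref{cor:crit} and Lemma~\ref{lem:proj},
\begin{equation}\label{eq:goal}
q_a<2^{-a}\ \text{ for } a=1,2,3,4\quad\Longrightarrow\quad\theta(\sigma)\ge\theta(\tau)>0 .
\end{equation}

\subsection*{The case $d=3$ by hand}

Let $\sigma$ be uniform on the $15$ two-element subsets of $U_3$, so that the $\sigma$-model is the $2$-DnG on $\mathbb Z^3$. If $b$ of the six directions lie outside a set, the set is avoided with probability $\binom b2/15$. For $a=1$ the values of $b$ for $X,Y,Z$ are $5,4,3$, so $(X,Y,Z)=\frac1{15}(10,6,3)$, $f=\frac6{11}$ and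
\[
q_1=\tfrac1{15}\Big(3+6\cdot\tfrac6{11}+\tfrac{36}{121}\Big)=\tfrac{53}{121}<\tfrac12 .
\]
A single vertex avoids the direction with probability $X=\frac23>\frac12$; the column brings this below $\frac12$. Likewise
\begin{align*}
a=2:&\quad (X,Y,Z)=\tfrac1{15}(6,3,1),\quad f=\tfrac14,\quad q_2=\tfrac1{15}\big(1+4\cdot\tfrac14+\tfrac1{16}\big)=\tfrac{11}{80}<\tfrac14;\\
a=3:&\quad (X,Y,Z)=\tfrac1{15}(3,1,0),\quad f=\tfrac1{13},\quad q_3=\tfrac1{15}\big(\tfrac2{13}+\tfrac1{169}\big)=\tfrac9{845}<\tfrac18;\\
a=4:&\quad (X,Y,Z)=\tfrac1{15}(1,0,0),\quad f=0,\quad q_4=0<\tfrac1{16}.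
\end{align*}
By \eqref{eq:goal}, $\theta^{\rm D}(2,3)>0$.

\subsection*{Folding $\mathbb Z^d$ onto $\mathbb Z^3$}

For $d\ge4$ we first fold $\mathbb Z^d$ onto $\mathbb Z^3$ and then collapse columns. Put
\[
m=\lfloor d/3\rfloor\ge1,\qquad \ell=d-2m\ge1,\qquad t=m/d\le\tfrac13 ,
\]
and map $e_i\mapsto e_1$ for $i\le m$, $e_i\mapsto e_2$ for $m<i\le2m$, and $e_i\mapsto e_3$ for $i>2m$. Each of $\pm e_1,\pm e_2$ has $m$ preimages in $U_d$, and each of $\pm e_3$ has $\ell$. No direction is mapped to $0$, so Lemma~\ref{lem:proj} gives $\theta^{\rm D}(2,d)\ge\theta(\rho)$, where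
\[
\hat\rho(A)=\binom b2\Big/\binom{2d}2,\qquad b=2d-\#\{\text{directions of $U_d$ mapped into }A\}.
\]
It is convenient to have a law that depends only on $t$. Let $\rho'$ be the law of the image of two \emph{independent} uniform directions, so $\hat\rho'(A)=(b/2d)^2$. Since $b\le2d$, we have $\frac{b(b-1)}{2d(2d-1)}\le\big(\frac b{2d}\big)^2$, and Lemma~\ref{lem:comp} gives $\theta(\rho)\ge\theta(\rho')$. Both laws satisfy the assumptions made on $\sigma$ above. We verify the hypothesis of \eqref{eq:goal} for $\sigma=\rho'$ whenever $t\ge\frac3{11}$, and for $\sigma=\rho$ in the remaining dimensions. Write $d=3m+r$ with $r\in\{0,1,2\}$. Then $t\ge\frac3{11}$ if and only if $2m\ge3r$, which for $d\ge4$ fails only for $(m,r)=(1,1),(1,2),(2,2)$, that is, for $d=4,5,8$.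

\subsubsection*{Dimensions $d\ge4$, $d\notin\{4,5,8\}$}

Here $t\in[\frac3{11},\frac13]$ and $\sigma=\rho'$. For $X,Y,Z$ we have, respectively, $b=2d-am$, $b=2d-am-\ell=d+(2-a)m$ and $b=2d-am-2\ell=(4-a)m$. Hence
\begin{equation}\label{eq:XYZ}
X=(1-\tfrac{at}2)^2,\qquad Y=\tfrac14\big(1+(2-a)t\big)^2,\qquad Z=\tfrac14(4-a)^2t^2 .
\end{equation}
Factoring the difference of squares gives $2(Y-Z)=\frac12(1-2t)(1+(6-2a)t)$. The quantity $X-2Y+Z$ is the probability that the two independent directions have images $U$ and $D$ in some order, so it equals $2(\frac{\ell}{2d})^2=\frac12(1-2t)^2$. Finally $4(1-X+Y)=1+(4+2a)t-4(a-1)t^2$, so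
\[
f=\frac{(1+(2-a)t)^2}{1+(4+2a)t-4(a-1)t^2}.
\]

\emph{The case $a=1$.} Here $f=\frac{(1+t)^2}{1+6t}$ and $q_1=\frac94t^2+\frac12(1-2t)(1+4t)f+\frac12(1-2t)^2f^2$. Multiply by $4(1+6t)^2$ and use $(1-2t)(1+t)^2=1-3t^2-2t^3$. The three terms become
\begin{align*}
9t^2(1+6t)^2&=9t^2+108t^3+324t^4,\\
2(1+4t)(1+6t)(1-3t^2-2t^3)&=2+20t+42t^2-64t^3-184t^4-96t^5,\\
2(1-3t^2-2t^3)^2&=2-12t^2-8t^3+18t^4+24t^5+8t^6 .
\end{align*}
Subtracting them from $2(1+6t)^2=2+24t+72t^2$ we obtain
\[
H(t):=4(1+6t)^2\big(\tfrac12-q_1\big)=-2+4t+33t^2-36t^3-158t^4+72t^5-8t^6 .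
\]
At the right end, $729\,H(\frac13)=-1458+972+2673-972-1422+216-8=1$. At the left end the terms of $H(\frac3{11})$ are $-2+1.0909+2.4545-0.7303-0.8741+0.1086-0.0033$ up to rounding, so $H(\frac3{11})>0.04$. On $[\frac14,\frac13]$,
\[
H''(t)=66-216t-t^2(1896-1440t)-240t^4\le66-54-\tfrac1{16}(1896-480)<0 .
\]
So $H$ is concave there, hence positive on $[\frac3{11},\frac13]$, and $q_1<\frac12$.

For $a\ge2$ there is ample room. We use $t\le\frac13$, $1-2t\le\frac5{11}$ and the monotonicity of \eqref{eq:q} in $f$.

\emph{The case $a=2$.} The denominator of $f=\frac1{1+8t-4t^2}$ increases in $t$, so $f\le\frac{121}{349}<0.35$ and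
\begin{align*}
q_2=t^2+(\tfrac12-2t^2)f+\tfrac12(1-2t)^2f^2&\le0.3\,t^2+0.175+0.06125(1-2t)^2\\
&\le0.0334+0.175+0.0127<\tfrac14 .
\end{align*}

\emph{The case $a=3$.} In $f=\frac{(1-t)^2}{1+10t-8t^2}$ the numerator decreases and the denominator increases, so $f\le\frac{64}{379}<0.17$ and
\[
q_3=\tfrac{t^2}4+\tfrac12(1-2t)f+\tfrac12(1-2t)^2f^2\le0.0278+0.0387+0.0030<\tfrac18 .
\]

\emph{The case $a=4$.} Here $Z=0$, $X=4Y$ and $Y=\frac14(1-2t)^2\le\frac{25}{484}<0.052$, so $f=\frac Y{1-3Y}<0.062$ and $q_4=2Yf+2Yf^2<0.007<\frac1{16}$.

\subsubsection*{Dimensions $4$, $5$ and $8$}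

Replacing $\rho$ by $\rho'$ would now lose too much: for $d=4$ and $d=8$ we have $t=\frac14$ and $H(\frac14)=-\frac{25}{512}<0$, and for $d=5$ we have $t=\frac15$ and $H(\frac15)<-0.39$. So take $\sigma=\rho$, with $(m,\ell)=(1,2),(1,3),(2,4)$ and $c=\binom{2d}2=28,45,120$ for $d=4,5,8$ respectively. Then $c\,(X,Y,Z)$ consists of the numbers $\binom b2$ with $b=2d-am$, $2d-am-\ell$, $2d-am-2\ell$, and $f$, $q_a$ follow from \eqref{eq:f} and \eqref{eq:q}:
\begin{center}
\renewcommand{\arraystretch}{1.12}
\begin{tabular}{cclcll}
\hline
$d$ & $a$ & $c\,(X,Y,Z)$ & $f$ & $c\,q_a$ & $c\,2^{-a}$\\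
\hline
4 & 1 & $(21,10,3)$ & $10/17$ & $3+14f+4f^2<12.7$ & $14$\\
4 & 2 & $(15,6,1)$ & $6/19$ & $1+10f+4f^2<4.6$ & $7$\\
4 & 3 & $(10,3,0)$ & $1/7$ & $6f+4f^2<1$ & $3.5$\\
4 & 4 & $(6,1,0)$ & $1/23$ & $2f+4f^2<0.1$ & $1.75$\\
\hline
5 & 1 & $(36,15,3)$ & $5/8$ & $3+24f+9f^2<21.6$ & $22.5$\\
5 & 2 & $(28,10,1)$ & $10/27$ & $1+18f+9f^2<9$ & $11.25$\\
5 & 3 & $(21,6,0)$ & $1/5$ & $12f+9f^2<2.8$ & $5.625$\\
5 & 4 & $(15,3,0)$ & $1/11$ & $6f+9f^2<0.7$ & $2.8125$\\
\hline
8 & 1 & $(91,45,15)$ & $45/74$ & $15+60f+16f^2<57.5$ & $60$\\
8 & 2 & $(66,28,6)$ & $14/41$ & $6+44f+16f^2<23$ & $30$\\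
8 & 3 & $(45,15,1)$ & $1/6$ & $1+28f+16f^2<6.2$ & $15$\\
8 & 4 & $(28,6,0)$ & $3/49$ & $12f+16f^2<0.8$ & $7.5$\\
\hline
\end{tabular}
\end{center}
In every row $q_a<2^{-a}$. By \eqref{eq:goal}, Theorem~\ref{thm:main} is proved for all $d\ge3$.

\section{Dimension two}\label{sec:two}

Let $\mathsf u$ be the uniform law on two-element subsets of $U_2$. Its avoidance function, next to that of $\pi_{1/2}$, is
\[
\begin{array}{c|ccccc}
|A| & 0&1&2&3&4\\ \hline
\hat{\mathsf u}(A) & 1 & \frac12 & \frac16 & 0 & 0\\[2pt]
\hat\pi_{1/2}(A) & 1 & \frac12 & \frac14 & \frac18 & \frac1{16}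
\end{array}
\]
So $\hat{\mathsf u}\le\hat\pi_{1/2}$, but there is equality for $|A|=1$. Lemma~\ref{lem:comp} compares the $2$-DnG with bond percolation at exactly $p=\frac12$, where the statement $\theta_{\rm bond}(p)>0$ for $p>\frac12$ does not apply.

The slack for $|A|\ge2$ has to be converted into slack for $|A|=1$. By Lemma~\ref{lem:piv}, passing from $\pi_{1/2}$ to $\mathsf u$ helps at pivotal vertices $u$ with at least two useful exits, $|A_u|\ge2$, while raising $p$ helps at pivotal vertices with at least one, $A_u\ne\emptyset$. If the expected number of the latter is at most a constant times that of the former, an interpolation can trade one for the other; this is a differential inequality of Aizenman--Grimmett type. The bound follows from a local modification: near a pivotal vertex with an exit we can create a pivotal vertex with two exits. Such a modification needs every out-set to have positive probability, which fails for $\mathsf u$; so we first replace $\mathsf u$ by $\frac12\mathsf u+\frac12\pi_{1/2}$, which by Lemma~\ref{lem:comp} does not increase the probability of $o\to\partial B_n$.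

\subsection{The interpolating model}

Let $n\ge9$ and $V_n=\{v\in\mathbb Z^2:4\le\|v\|_\infty\le n-4\}$. For $p,s\in[0,1]$ let the out-sets $S_u$, $u\in B_{n-1}$, be independent with laws
\[
s\,\mathsf u+(1-s)\pi_{p_u},\qquad p_u=\begin{cases}p,&u\in V_n,\\ \frac12,&u\in B_{n-1}\setminus V_n,\end{cases}
\]
and put $g_n(p,s)=\mathbb P(o\to\partial B_n)$. For $v\in V_n$ let $Q_v=v+[-3,3]^2$ (as a set of $49$ lattice points). Then $o\notin Q_v\subset B_{n-1}$; the density $p$ is varied only in $V_n$ so that modifications in $Q_v$ touch neither $o$ nor $\partial B_n$. A \emph{configuration} is any family $(S_u)_{u\in B_{n-1}}$ of subsets of $U_2$.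

\subsection{Creating two exits}

\begin{lemma}\label{lem:mod}
Let $v\in V_n$ and let $\omega$ be a configuration in which ${\rm Piv}_v$ holds and $A_v\ne\emptyset$. There are a configuration $\omega'$ that equals $\omega$ off $Q_v$ and a vertex $v'\in Q_v$ such that in $\omega'$ the event ${\rm Piv}_{v'}$ holds and $|A_{v'}|\ge2$.
\end{lemma}

The plan is to install a diamond inside a region $R$ around $v$: the new pivotal vertex $v'$ has two out-neighbors $n_1,n_2$, both lead to a vertex $m$, and from $m$ a single file (the tail) leads to a vertex $z$ and out of $R$ at a vertex $w$ connected to $\partial B_n$. Let $T$ consist of $n_1,n_2$ and the tail, including $m$ and $z$. Two things could go wrong. A path from $o$ might enter $T$ from outside $R$ and so bypass $v'$; therefore the vertices of $T$ must have no neighbors outside $R$, except that $z$ has the neighbor $w$. And $T$ might separate $v'$ from the place where paths from $o$ enter $R$; therefore $R\setminus T$ must be connected. An exit at a corner of a square needs a slightly larger region than an exit along a side; see Figure~\ref{fig:mod}.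

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.66,>=stealth]
\begin{scope}
\fill[gray!18] (-2.4,-2.4) rectangle (2.4,2.4);
\foreach \x in {-2,...,2} \foreach \y in {-2,...,2} \fill[gray] (\x,\y) circle (1.6pt);
\foreach \x/\y in {-1/0,0/1,-1/1,-1/2} \fill (\x,\y) circle (3.4pt);
\fill (-0.14,-0.14) rectangle (0.14,0.14);
\draw (-1,3) circle (3pt); \draw (3,1) circle (3pt);
\begin{scope}[->,thick,shorten >=3.5pt,shorten <=3.5pt]
\draw (0,0)--(-1,0); \draw (0,0)--(0,1); \draw (-1,0)--(-1,1);
\draw (0,1)--(-1,1); \draw (-1,1)--(-1,2); \draw (-1,2)--(-1,3);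
\end{scope}
\begin{scope}[->,dashed,shorten >=3pt,shorten <=3pt]
\draw (3,1)--(2,1); \draw (2,1)--(1,1); \draw (1,1)--(1,0); \draw (1,0)--(0,0);
\end{scope}
\node[below] at (0.05,-0.1) {\small $v'$};
\node[below] at (-1,-0.1) {\small $n_1$};
\node[above right] at (-0.05,1) {\small $n_2$};
\node[left] at (-1.1,1) {\small $m$};
\node[left] at (-1.1,2) {\small $z$};
\node[left] at (-1.1,3) {\small $w$};
\node[above] at (2,1.05) {\small $y$};
\node[above] at (3,1.1) {\small $x$};
\end{scope}
\begin{scope}[xshift=9.5cm]
\fill[gray!18] (-2.4,-2.4) rectangle (2.4,2.4);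
\fill[gray!18] (-0.4,2.3) rectangle (2.4,3.4);
\foreach \x in {-2,...,2} \foreach \y in {-2,...,2} \fill[gray] (\x,\y) circle (1.6pt);
\foreach \x in {0,1,2} \fill[gray] (\x,3) circle (1.6pt);
\foreach \x/\y in {1/0,0/1,1/1,1/2,2/2} \fill (\x,\y) circle (3.4pt);
\fill (-0.14,-0.14) rectangle (0.14,0.14);
\draw (3,2) circle (3pt); \draw (-3,1) circle (3pt);
\begin{scope}[->,thick,shorten >=3.5pt,shorten <=3.5pt]
\draw (0,0)--(1,0); \draw (0,0)--(0,1); \draw (1,0)--(1,1);
\draw (0,1)--(1,1); \draw (1,1)--(1,2); \draw (1,2)--(2,2); \draw (2,2)--(3,2);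
\end{scope}
\begin{scope}[->,dashed,shorten >=3pt,shorten <=3pt]
\draw (-3,1)--(-2,1); \draw (-2,1)--(-1,1); \draw (-1,1)--(-1,0); \draw (-1,0)--(0,0);
\end{scope}
\node[below] at (0.05,-0.1) {\small $v'$};
\node[below] at (1,-0.1) {\small $n_1$};
\node[above] at (0,1.05) {\small $n_2$};
\node[right] at (1.05,1) {\small $m$};
\node[above] at (1,2.05) {\small $b$};
\node[above] at (2,2.05) {\small $z$};
\node[above] at (3,2.1) {\small $w$};
\node[above] at (-2,1.05) {\small $y$};
\node[above] at (-3,1.1) {\small $x$};
\end{scope}
\end{tikzpicture}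
\caption{The modified configuration in the shaded region $R$, for an exit through a side (left, $j=-1$) and through a corner (right) of a $5\times5$ box. Large dots: the set $T$; square: the new pivotal vertex $v'$; open circles: vertices outside $R$. Solid arrows: the diamond and its tail, leading to $w$, which is connected to $\partial B_n$. Dashed arrows: an edge $x\to y$ entering $R$ and a path $\Gamma$ from $y$ to $v'$ avoiding $T$. All other vertices of $R$ have no out-edges, so an open path from $o$ that enters $R$ cannot leave it without visiting $v'$.}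
\label{fig:mod}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:mod}]
Use coordinates in which $v=(0,0)$, and let $\mathcal D=[-2,2]^2$. For a region $R$ with $\mathcal D\subset R\subset Q_v$ let $K_R$ be the set of vertices outside $R$ that are reachable from $o$ by an open path in $B_n\setminus R$, and $L_R$ the set of vertices outside $R$ from which an open path in $B_n\setminus R$ leads to $\partial B_n$. Thus $o\in K_R$ and $\partial B_n\subset L_R$. Since $v\in R$, a vertex in $K_R\cap L_R$ would give an open path from $o$ to $\partial B_n$ avoiding $v$. So ${\rm Piv}_v$ implies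
\begin{equation}\label{eq:KL}
K_R\cap L_R=\emptyset .
\end{equation}
Since $A_v\ne\emptyset$, there is a path from $v$ to $\partial B_n$ whose edges, except possibly the first, are open. The vertex that follows its last vertex in $\mathcal D$ lies in $L_{\mathcal D}$. So some vertex of $\mathcal D$ has a neighbor in $L_{\mathcal D}$.

\emph{Case 1: some non-corner $z\in\mathcal D$ has a neighbor $w\in L_{\mathcal D}$.} Then $z$ lies on a side of $\mathcal D$, and by the symmetries of the square we may assume $z=(j,2)$ with $j\in\{-1,0\}$ and $w=(j,3)$. Put $R=\mathcal D$ and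
\[
v'=(j+1,0),\quad n_1=(j,0),\quad n_2=(j+1,1),\quad m=(j,1),\quad T=\{n_1,n_2,m,z\},
\]
with tail $m\to z$.

\emph{Case 2: otherwise.} Then a corner, by symmetry $z=(2,2)$, has a neighbor in $L_{\mathcal D}$. Take an open path outside $\mathcal D$ from this neighbor to $\partial B_n$. Let $w$ be its last vertex in $\{(3,2),(2,3)\}$; by reflection in the diagonal we may assume $w=(3,2)$. The part of the path from $w$ on avoids $(2,3)$. It also avoids $(1,3)$ and $(0,3)$, since otherwise one of these would lie in $L_{\mathcal D}$ and be a neighbor of the non-corner vertex $(1,2)$ or $(0,2)$, which is Case~1. So with $R=\mathcal D\cup\{(2,3),(1,3),(0,3)\}\subset Q_v$ we have $w\in L_R$. Put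
\[
v'=(0,0),\quad n_1=(1,0),\quad n_2=(0,1),\quad m=(1,1),\quad b=(1,2),\quad T=\{n_1,n_2,m,b,z\},
\]
with tail $m\to b\to z$.

In both cases the following hold.
\begin{enumerate}
\item[(i)] $w\in L_R$, and $w$ is the only neighbor of $z$ outside $R$.
\item[(ii)] All neighbors of the vertices of $T\setminus\{z\}$ lie in $R$.
\item[(iii)] $v'\in R\setminus T$; $n_1,n_2$ are neighbors of $v'$; $m$ is a neighbor of $n_1$ and of $n_2$.
\item[(iv)] $R\setminus T$ is connected.
\end{enumerate}
For (i), in Case~1 $z$ is not a corner, and in Case~2 the other neighbor of $z$ outside $\mathcal D$, $(2,3)$, is in $R$. For (ii), $n_1,n_2,m$ have both coordinates in $\{-1,0,1\}$, and in Case~2 the neighbors of $b$ are $(0,2)$, $(2,2)$, $(1,1)$ and $(1,3)$. Item (iii) is read off the coordinates. For (iv) in Case~1, rows $-2,-1$ of $\mathcal D$ and all columns other than $j,j+1$ are intact. In column $j$ only heights $-2,-1$ remain. In column $j+1$ heights $-2,-1,0$ remain, and also $(j+1,2)$, which is adjacent to $(j+2,2)$ in the intact column $j+2\le2$. For (iv) in Case~2, rows $-2,-1$ and columns $-2,-1$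 of $\mathcal D$ are intact; the other vertices of $R\setminus T$ are $(0,0)$, joined to $(0,-1)$; $(2,1)$ and $(2,0)$, joined downward to $(2,-1)$; $(0,2)$, adjacent to $(-1,2)$; and $(0,3),(1,3),(2,3)$, a path starting next to $(0,2)$.

Call $y\in R$ an \emph{entry} if some $x\in K_R$ has the edge $x\to y$ open in $\omega$. Entries exist: $v\in R$ is reached from $o\notin R$, and the first vertex in $R$ of an open path from $o$ to $v$ is one. No entry $y$ lies in $T$: by (ii) $y\notin T\setminus\{z\}$, and if $y=z$ then $x=w$ by (i), so $w\in K_R\cap L_R$, contradicting \eqref{eq:KL}. Fix an entry $y$, with corresponding $x$, and, by (iv), a simple path $\Gamma$ in $R\setminus T$ from $y$ to $v'$.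

Define $\omega'$ as follows. Off $R$ nothing changes. In $R$, each vertex of $\Gamma$ other than $v'$ has as its only out-edge the next edge of $\Gamma$; $v'$ has out-edges to $n_1$ and $n_2$ only; each of $n_1,n_2$ has a single out-edge, to $m$; each vertex of the tail from $m$ on has a single out-edge, to the next vertex of the tail, and $z$ has the single out-edge to $w$. All other vertices of $R$ have empty out-sets. The sets $K_R$, $L_R$ and the entries depend only on out-sets off $R$, so they are the same for $\omega$ and $\omega'$. In $\omega'$: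
\begin{itemize}
\item The vertex $v'$ is reached from $o$, via $x$, $y$ and $\Gamma$.
\item From $n_1$ and $n_2$ there are open paths through $m$, the tail, $z$ and $w$ and then outside $R$ to $\partial B_n$. They avoid $v'$, so $|A_{v'}|\ge2$.
\item Every open path from $o$ to $\partial B_n$ visits $v'$. It meets $R$, since otherwise its endpoint would lie in $K_R\cap L_R$. Its first vertex in $R$ is an entry, hence not in $T$. It must leave $R$ again, and the only open edge leaving $R$ is $z\to w$ with $z\in T$. So, before it first leaves $R$, it uses an open edge from $R\setminus T$ into $T$. All such edges start at $v'$.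
\end{itemize}
So ${\rm Piv}_{v'}$ holds in $\omega'$.
\end{proof}

\subsection{The differential inequality}

Let $K=49\cdot2^{441}$ and $c=\frac1{60K}$, and consider $p\in[\frac12,\frac12+c]$ and $s\in[0,\frac12]$. At each vertex every subset of $U_2$ has probability at least $\frac12(\frac14)^4=2^{-9}$, because $1-s\ge\frac12$ and $p_u,1-p_u\ge\frac14$. So, given the configuration off $Q_v$, each configuration on the $49$ vertices of $Q_v$ has conditional probability at least $2^{-441}$. Let $E=\{{\rm Piv}_v,\,A_v\ne\emptyset\}$ and $E'=\bigcup_{v'\in Q_v}\{{\rm Piv}_{v'},\,|A_{v'}|\ge2\}$. By Lemma~\ref{lem:mod}, whenever the configuration off $Q_v$ can be completed to one in $E$, it can be completed to one in $E'$, and then $E'$ has conditional probability at least $2^{-441}$. Hence $\mathbb P(E)\le2^{441}\,\mathbb P(E')$. With the union bound, and since each $v'$ lies in $Q_v$ for at most $49$ vertices $v$, summation over $v$ gives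
\begin{equation}\label{eq:KM}
\sum_{v\in V_n}\mathbb P({\rm Piv}_v,A_v\ne\emptyset)\le KM,\qquad M:=\sum_{u\in B_{n-1}}\mathbb P({\rm Piv}_u,|A_u|\ge2).
\end{equation}

The function $g_n$ is multilinear in the laws $\mu_u$ of the out-sets. By Lemma~\ref{lem:piv}, a change of $\mu_u$ at one vertex changes $g_n$ by minus the sum over $A$ of $\mathbb P({\rm Piv}_u,A_u=A)$ times the change of $\hat\mu_u(A)=s\,\hat{\mathsf u}(A)+(1-s)(1-p_u)^{|A|}$. Therefore
\[
\partial_pg_n=(1-s)\sum_{v\in V_n}\sum_{A\ne\emptyset}\mathbb P({\rm Piv}_v,A_v=A)\,|A|(1-p)^{|A|-1}\le\sum_{v\in V_n}\mathbb P({\rm Piv}_v,A_v\ne\emptyset)\le KM,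
\]
where we used $1-p\le\frac12$ and $a2^{1-a}\le1$ for $a\ge1$. Likewise
\[
\partial_sg_n=\sum_{u\in B_{n-1}}\sum_A\mathbb P({\rm Piv}_u,A_u=A)\big[(1-p_u)^{|A|}-\hat{\mathsf u}(A)\big].
\]
The bracket vanishes for $|A|=0$. For $|A|=1$ it is $\frac12-p_u$, that is, $0$ off $V_n$ and $-(p-\frac12)$ on $V_n$. For $|A|\ge2$ it is at least $\frac1{30}$, because $1-p_u\ge0.48$ and $0.48^2-\frac16$, $0.48^3$, $0.48^4$ all exceed $\frac1{30}$. So the only loss comes from $|A|=1$ on $V_n$, and \eqref{eq:KM} controls it:
\[
\partial_sg_n\ge\tfrac1{30}M-(p-\tfrac12)KM\ge\tfrac1{30}M-cKM=\tfrac1{60}M=cKM\ge c\,\partial_pg_n .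
\]
Hence $r\mapsto g_n(\frac12+cr,\frac12-r)$ is non-increasing on $[0,\frac12]$. With $p'=\frac12+\frac c2>\frac12$, which does not depend on $n$,
\begin{equation}\label{eq:trade}
g_n(\tfrac12,\tfrac12)\ge g_n(p',0).
\end{equation}

\subsection{Conclusion for $d=2$}

Since $\hat{\mathsf u}\le\frac12\hat{\mathsf u}+\frac12\hat\pi_{1/2}$, Lemma~\ref{lem:comp} and \eqref{eq:trade} give
\[
\mathbb P_{2\text{-DnG}}(o\to\partial B_n)\ge g_n(\tfrac12,\tfrac12)\ge g_n(p',0).
\]
In the model of $g_n(p',0)$ all directed edges are independent, open with probability $p'$ if they start in $V_n$ and with probability $\frac12$ if they start at a vertex $u$ with $\|u\|_\infty\le3$ or $n-3\le\|u\|_\infty\le n-1$. We remove these two defects at the cost of constant factors.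

The event $F=\{o\to\partial B_{n-3}\}$ depends on the out-edges of $B_{n-4}=B_3\cup V_n$. In the model of $g_n(p',0)$ each configuration of the $196$ out-edges of $B_3$ has probability $2^{-196}$, which is at least $2^{-196}$ times its probability under $\pi_{p'}$. On $V_n$ the two models agree. Hence, by Lemma~\ref{lem:bond}, $F$ has probability at least
\[
2^{-196}\,\mathbb P_{\pi_{p'}}(o\to\partial B_{n-3})\ge2^{-196}\,\theta_{\rm bond}(p').
\]
Given $F$, choose a reached vertex $x\in\partial B_{n-3}$ as a function of the out-sets in $B_{n-4}$. Three straight outward steps from $x$ lead to $\partial B_n$. They use out-edges of vertices outside $B_{n-4}$, so all three are open with conditional probability $2^{-3}$. Therefore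
\[
\mathbb P_{2\text{-DnG}}(o\to\partial B_n)\ge2^{-199}\,\theta_{\rm bond}(p')>0\qquad\text{for all }n\ge9 ,
\]
and $n\to\infty$ gives $\theta^{\rm D}(2,2)>0$. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{The phase diagram and high dimensions}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The three ranges of $k$ partition $\{1,\dots,2d\}$ and the three statements about $\theta^{\rm D}(k,d)$ exclude one another, so it suffices to prove the ``if'' parts. Those for $k=1$ and $k\ge d+1$ are Proposition~\ref{prop:known}. Let $2\le k\le d$. Then $\theta^{\rm D}(k,d)\ge\theta^{\rm D}(2,d)>0$ by Proposition~\ref{prop:known}(a) and Theorem~\ref{thm:main}. Each vertex of the cube $\{0,1\}^k\times\{0\}^{d-k}$ has exactly $k$ neighbors in the cube. With probability $\binom{2d}k^{-2^k}>0$ every vertex of the cube chooses exactly these neighbors, and then no path from $o$ leaves the cube. So $\theta^{\rm D}(k,d)<1$.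
\end{proof}

For Theorem~\ref{thm:limit} we collapse most of the coordinates. Inside a fiber of high dimension, the vertices reachable from a given one form nearly a branching process, which offers so many exits that each horizontal direction is very likely to be available.

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
By Proposition~\ref{prop:known}(a) it suffices to show $\theta^{\rm D}(2,d)\to1$. Fix $\alpha\in(0,\frac18]$ and let $m=\lfloor\alpha d\rfloor$ and $t=m/d$, so $t\to\alpha$ as $d\to\infty$. Let $\varphi:\mathbb Z^d\to\mathbb Z^2$ map the first $m$ unit vectors to $e_1$, the next $m$ to $e_2$ and the others to $0$. Let $\tau_d$ be the law obtained from the $2$-DnG by Lemma~\ref{lem:proj}, and let $A\subset U_2$ with $|A|=a\ge1$. Write $U_A$ and $U_0$ for the sets of directions in $U_d$ that $\varphi$ maps into $A$ and to $0$, respectively. Then $\hat\tau_d(A)$ is the probability that no vertex of $C^\varphi(x)$ chooses a direction in $U_A$.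

\emph{Comparison with a tree.} Fix $g\ge1$ and explore $C^\varphi(x)$ breadth-first, processing generations $0,\dots,g-1$. At most $2^g$ vertices are processed and at most $2^{g+1}$ are discovered. At each processed vertex take two independent uniform labels in $U_d$; if they differ, use them as the two choices of the vertex, and otherwise draw a fresh uniform pair of choices. As long as labels at a vertex differ and no label leads to an already discovered vertex, the exploration agrees with a labeled Galton--Watson tree in which every individual carries two independent uniform labels and has one child for each label in $U_0$. At each processed vertex the two labels coincide with probability $\frac1{2d}$, and some label leads to an already discovered vertex with probability at most $2\cdot\frac{2^{g+1}}{2d}$. The total failure probability is thus at most $2^g(1+2^{g+1})/d$.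

Let $q^{(j)}$ be the probability that in the tree no label in $U_A$ occurs at an individual of generation less than $j$. Of the $2d$ labels, $am$ lie in $U_A$, $(4-a)m$ lie in neither $U_A$ nor $U_0$, and $2(d-2m)$ lie in $U_0$. So $q^{(0)}=1$ and
\[
q^{(j+1)}=\Big(\tfrac{(4-a)t}2+(1-2t)\,q^{(j)}\Big)^2 .
\]
If no vertex of $C^\varphi(x)$ chooses a direction in $U_A$, then either the coupling fails or no label in $U_A$ occurs in the first $g$ generations of the tree. Hence
\[
\hat\tau_d(A)\le q^{(g)}+2^g(1+2^{g+1})/d .
\]
Let $q_\alpha^{(j)}$ be the same iterates with $t$ replaced by $\alpha$. Since $q^{(g)}$ is a polynomial in $t$ and $t\to\alpha$, we get $\limsup_{d\to\infty}\hat\tau_d(A)\le q_\alpha^{(g)}$ for every $g$.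

\emph{The iterates.} The map $\psi(x)=\big(\frac{(4-a)\alpha}2+(1-2\alpha)x\big)^2$ is convex and increasing on $[0,1]$, with $\psi(0)\ge0$ and $\psi(1)=(1-\frac{a\alpha}2)^2<1$. By convexity $\psi(x)-x$ has exactly one zero $q^*$ in $[0,1]$, and the iterates $q_\alpha^{(g)}$, started at $1$, decrease to $q^*$. Let $x_0=16\alpha^2\le\frac14$. Since $a\ge1$ and $\alpha\le\frac18$,
\[
\psi(x_0)\le\big(\tfrac32\alpha+16\alpha^2\big)^2=\alpha^2\big(\tfrac32+16\alpha\big)^2\le\tfrac{49}4\alpha^2\le x_0 ,
\]
so $\psi(x)-x$ has its zero in $[0,x_0]$, that is, $q^*\le16\alpha^2$.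

\emph{Conclusion.} Letting $g\to\infty$ we get $\limsup_{d\to\infty}\hat\tau_d(A)\le q^*\le16\alpha^2$. So for all large $d$ and all nonempty $A\subset U_2$ we have $\hat\tau_d(A)\le17\alpha^2$. Put $p=1-(17\alpha^2)^{1/4}$. As $17\alpha^2<1$ and $|A|\le4$, we have $17\alpha^2\le(17\alpha^2)^{|A|/4}=\hat\pi_p(A)$. Lemmas~\ref{lem:comp}, \ref{lem:bond} and~\ref{lem:proj} give
\[
\liminf_{d\to\infty}\theta^{\rm D}(2,d)\ge\theta_{\rm bond}\big(1-(17\alpha^2)^{1/4}\big),
\]
and the right side tends to $1$ as $\alpha\downarrow0$.
\end{proof}

\begin{thebibliography}{9}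

\bibitem{JKLT}
Benedikt Jahnel, Jonas K\"oppl, Bas Lodewijks, Andr\'as T\'obi\'as,
\emph{Percolation in lattice $k$-neighbor graphs},
arXiv:2306.14888 (2023).

\bibitem{Kesten}
Kesten,
Comm.\ Math.\ Phys.\ \textbf{74} (1980).

\bibitem{Kuulasmaa}
Kuulasmaa,
J.\ Appl.\ Probab.\ (1982).

\end{thebibliography}

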